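\title{Triple systems with no eight edges on ten vertices}

\begin{abstract}
We show that the maximum number of edges in an $n$-vertex $3$-uniform hypergraph in which no $8$ edges span at most $10$ vertices is $(3/16+o(1))n^2$. For the upper bound, every pair of vertices distributes three units among suitably defined clusters of edges, and every cluster collects at least eight units per edge. For the lower bound, we pack copies of a gadget built from a graph of large girth, using the conflict-free hypergraph matching theorem.
\end{abstract}

\section{Introduction}\label{sec:intro}

For an integer $r\ge 2$, an \emph{$r$-graph} $H$ consists of a vertex set and a set of $r$-element subsets of it, the \emph{edges}. A set of edges \emph{spans} the vertices in its union. Let $f^{(r)}(n;s,k)$ be the maximum number of edges in an $n$-vertex $r$-graph in which no $k$ edges span at most $s$ vertices. We are interested in the value $s=rk-2k+2$, which is the number of vertices spanned by $k$ edges that contain a common pair of vertices and are otherwise disjoint. It is known (Delcourt and Postle for $r=3$, Shangguan for $r\ge4$) that the limit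
\[
\pi(r,k)=\lim_{n\to\infty}n^{-2}f^{(r)}(n;rk-2k+2,k)
\]
exists for all $r\ge3$ and $k\ge2$.

For $r=3$ one forbids $k$ edges on at most $k+2$ vertices. Then every pair of vertices lies in at most $k-1$ edges, and since an edge contains three pairs, $f^{(3)}(n;k+2,k)\le\frac{k-1}{3}\binom n2$; this is why one normalizes by $n^2$. For $k=2$ the bound is asymptotically correct: two triples of distinct elements of $\mathbb Z_n$ with sum $0$ share at most one element, and there are $n^2/6-O(n)$ such triples, so $\pi(3,2)=1/6$. For larger $k$ edges may share pairs, and the problem is to decide how much sharing is possible. This paper treats $k=8$. The question whether $\pi(3,8)=3/16$ is taken from the paper of Pikhurko and Sun \cite{PS} on the quadratic $8$-edge case of the Brown--Erd\H{o}s--S\'os problem. The answer is yes.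

\begin{theorem}\label{thm:main}
$\lim_{n\to\infty}n^{-2}f^{(3)}(n;10,8)=3/16$.
\end{theorem}

The upper bound is proved for $3$-graphs with the following two properties.
\begin{itemize}
\item[(A)] Any $\ell$ edges, $2\le\ell\le7$, span at least $\ell+2$ vertices.
\item[(B)] Any $8$ edges span at least $11$ vertices.
\end{itemize}
Property (B) is the hypothesis of the problem, and (A) can be arranged at negligible cost.

\begin{proposition}\label{prop:clean}
Every $n$-vertex $3$-graph with no $8$ edges on at most $10$ vertices can be made to satisfy \emph{(A)} and \emph{(B)} by deleting $o(n^2)$ edges.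
\end{proposition}

\begin{theorem}\label{thm:upper}
If an $n$-vertex $3$-graph $H$ satisfies \emph{(A)} and \emph{(B)}, then it has at most $\frac38\binom n2$ edges.
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $\gamma>0$ and all large $n$ there is an $n$-vertex $3$-graph with at least $(\frac3{16}-\gamma)n^2$ edges in which any $s$ edges span at least $s+2$ vertices for $1\le s\le11$, and at least $s+3$ vertices for every $s\in\{4,5,7,8,10,11\}$.
\end{theorem}

Proposition~\ref{prop:clean} and Theorem~\ref{thm:upper} give $f^{(3)}(n;10,8)\le\frac38\binom n2+o(n^2)=\frac3{16}n^2+o(n^2)$, and Theorem~\ref{thm:lower} with $s=8$ gives $f^{(3)}(n;10,8)\ge(\frac3{16}-o(1))n^2$. Together these prove Theorem~\ref{thm:main}.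

Section~\ref{sec:cost} explains where the constant $3/8$ comes from and works out the smallest case of the upper bound. Proposition~\ref{prop:clean} is proved in Section~\ref{sec:clean}, Theorem~\ref{thm:upper} in Sections~\ref{sec:conf}--\ref{sec:large}, and Theorem~\ref{thm:lower} in Section~\ref{sec:lower}.

\medskip\noindent\textbf{Conventions.} A $3$-graph is identified with its edge set, so $|H|$ is the number of edges. For a set $G$ of edges, $V(G)=\bigcup_{e\in G}e$. A \emph{pair} is a $2$-element set of vertices. We write $xy$ for $\{x,y\}$ and $xyz$ for $\{x,y,z\}$. A pair is \emph{covered} if it lies in an edge of $H$, and \emph{uncovered} otherwise.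

\section{What an edge costs}\label{sec:cost}

Think of the $\binom n2$ pairs as a budget. If no two edges share a pair, each edge costs three pairs. Theorems~\ref{thm:upper} and~\ref{thm:lower} say that the best price is $8/3$.

The simplest way to save is to use two edges $xaa'$ and $yaa'$ with a common pair. They cover five pairs, which is $5/2$ per edge, and leave the sixth pair $xy$, their \emph{diagonal}, uncovered. Diagonals are not free, however: four such pairs of edges with the same diagonal form $8$ edges on at most $2+4\cdot2=10$ vertices. If two edges keep their diagonal to themselves, they use six pairs and nothing is gained. A gain comes only from using a diagonal more than once. Three pairs of edges with a common diagonal use $15+1=16$ pairs for $6$ edges. Covering the diagonal by a third edge $xyz$ uses $8$ pairs for $3$ edges. Both times the price is $8/3$.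

The second structure, $\{xaa',yaa',xyz\}$, will be called a \emph{T-configuration} (Figure~\ref{fig:T}). It spans five vertices and does not cover the two pairs $za,za'$, its \emph{wings}. Unlike diagonals, wings can be shared without limit. Take any number of T-configurations that have $za$ as a wing and are disjoint outside $\{z,a\}$, and choose $8$ of their edges. A T-configuration that is chosen in full contributes three edges and three vertices outside $\{z,a\}$; one that is chosen in part contributes one more vertex outside $\{z,a\}$ than edges. Since $3\nmid 8$, some T-configuration is chosen in part. If exactly one is, another is chosen in full, both $z$ and $a$ are spanned, and we have $8+1+2=11$ vertices; if at least two are, we have at least $8+2+1=11$ vertices. The construction in Section~\ref{sec:lower} shares wings so heavily that their cost vanishes, and this gives $\frac38\binom n2$ edges asymptotically.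

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\filldraw[fill=gray!25] (-2,0)--(2,0)--(0,1.5)--cycle;
\filldraw[fill=gray!25] (-2,0)--(-0.5,-0.7)--(0.5,-1.9)--cycle;
\filldraw[fill=gray!25] (2,0)--(-0.5,-0.7)--(0.5,-1.9)--cycle;
\draw[dashed,thick] (0,1.5)--(-0.5,-0.7);
\draw[dashed,thick] (0,1.5)--(0.5,-1.9);
\fill (-2,0) circle (2pt) node[left] {$x$};
\fill (2,0) circle (2pt) node[right] {$y$};
\fill (0,1.5) circle (2pt) node[above] {$z$};
\fill (-0.5,-0.7) circle (2pt) node[above left] {$a$};
\fill (0.5,-1.9) circle (2pt) node[below] {$a'$};
\end{tikzpicture}
\caption{A T-configuration: the three edges $xaa'$, $yaa'$, $xyz$ (shaded triangles) span five vertices and cover eight of the ten pairs. The edge $xyz$ covers the diagonal $xy$ of the other two edges. The remaining pairs $za$ and $za'$ (dashed) are the wings.}\label{fig:T}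
\end{figure}

One might hope to do better by using the trick twice. The next example shows why this fails, and it contains the idea of the upper bound.

\begin{example}\label{ex:five}
Let $H$ satisfy (A) and (B) and contain the five edges
\[
Q=\{xyz,\ xaa',\ yaa',\ ycc',\ zcc'\}
\]
on seven vertices. They cover $3+5+5=13$ pairs, among them both diagonals $xy$ and $yz$, and $13/5<8/3$. The set $Q$ contains two T-configurations, with wings $za,za'$ and $xc,xc'$.

First, at most two of these four wings are covered. An edge through a wing is not in $Q$, and it has its third vertex outside $V(Q)$, because otherwise six edges would span seven vertices. So different wings are covered by different edges, and three such edges together with $Q$ would be $8$ edges on at most $10$ vertices.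

Second, an uncovered wing $w$ can no longer be shared with a T-configuration that has no edge in $Q$: together with $Q$ it would give $5+3=8$ edges on at most $7+5-2=10$ vertices. So $Q$ has a claim on $w$. The claim is not total, since $w$ may still be the diagonal of two edges outside $Q$; that gives only $7$ edges on $9$ vertices.

Give every pair three units, so that the price $8/3$ becomes eight units per edge. Let $w$ give one unit to $Q$ and keep two for the edges of which it is a diagonal. Then $Q$ receives at least $3\cdot13+2=41\ge8\cdot5$ units, and two edges with diagonal $w$ still receive $3\cdot5+2=17\ge8\cdot2$ units from their own six pairs.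
\end{example}

The proof of Theorem~\ref{thm:upper} carries out this accounting in general. It has to specify which sets of edges are treated as one customer (the \emph{clusters} of Section~\ref{sec:conf}), which uncovered pairs a cluster may claim (Section~\ref{sec:units}), and then show that every cluster collects eight units per edge.

\section{Removing dense sets}\label{sec:clean}

We use the theorem of Ruzsa and Szemer\'edi (1978) that $f^{(3)}(n;6,3)=o(n^2)$. If there were quadratically many edge-disjoint violations of (A), the theorem would place three of them close together, and this produces $8$ edges on at most $10$ vertices.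

\begin{proof}[Proof of Proposition~\ref{prop:clean}]
Let $H$ have no $8$ edges on at most $10$ vertices. Call a set of $\ell$ edges, $3\le\ell\le7$, \emph{dense} if it spans at most $\ell+1$ vertices. Take a maximal family of pairwise edge-disjoint dense sets and delete all their edges. By maximality no dense set remains, and two distinct edges always span at least $4$ vertices, so (A) holds; (B) holds by hypothesis. We show that for each $\ell$ the family has at most $f^{(3)}(n;6,3)$ members of size $\ell$. Then at most $(3+4+5+6+7)f^{(3)}(n;6,3)=o(n^2)$ edges were deleted.

Fix $\ell$ and choose an edge $e_i$ from each member $G_i$ of size $\ell$; these edges are distinct. For $\ell=5$ choose $e_i$ so that some $e_i'\in G_i$ has $|e_i\cap e_i'|=2$. This is possible: if any two edges of $G_i$ shared at most one vertex, each of the at most $6$ vertices would lie in at most $\lfloor5/2\rfloor=2$ edges of $G_i$, and $G_i$ would have at most $6\cdot2/3=4$ edges.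

Suppose there are more than $f^{(3)}(n;6,3)$ chosen edges. Then three of them, $e_1,e_2,e_3$, span at most $6$ vertices. They are not pairwise disjoint; let $e_1\cap e_2\ne\emptyset$. Each $G_i$ has at most $\ell-2$ vertices outside $e_i$.
\begin{itemize}
\item $\ell=3$: $G_1\cup G_2\cup G_3$ has $9$ edges on at most $6+1+1+1=9$ vertices.
\item $\ell=4$: $G_1\cup G_2$ has $8$ edges on at most $5+2+2=9$ vertices.
\item $\ell=5$: $G_1\cup\{e_2,e_2',e_3\}$ has $8$ edges on at most $6+3+1=10$ vertices.
\item $\ell=6$: $G_1\cup\{e_2,e_3\}$ has $8$ edges on at most $6+4=10$ vertices.
\item $\ell=7$: $G_1\cup\{e_2\}$ has $8$ edges on at most $8+2=10$ vertices.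
\end{itemize}
In each case $H$ has $8$ edges on at most $10$ vertices, a contradiction.
\end{proof}

\section{Configurations, components and clusters}\label{sec:conf}

From here to the end of Section~\ref{sec:large}, $H$ is a fixed $3$-graph satisfying (A) and (B).

\subsection{Configurations}

An \emph{$i$-configuration}, for $1\le i\le7$, is a set of $i$ edges of $H$ spanning exactly $i+2$ vertices. By (A) these are the sets of at most seven edges that are as dense as possible. A configuration $G$ \emph{contains} the pair $w$ if $w\subseteq V(G)$. The whole upper bound rests on one inclusion--exclusion count, in which (B) excludes unions of size $8$ and (A) forces equality below that size.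

\begin{lemma}\label{lem:union}
Let $G_1,G_2$ be configurations with $|V(G_1)\cap V(G_2)|\ge2$, and let $u=|G_1\cup G_2|$. Then $u\ne8$. If $u\le7$, then $G_1\cup G_2$ is a configuration, and
\begin{itemize}
\item if $G_1\cap G_2=\emptyset$, then $|V(G_1)\cap V(G_2)|=2$;
\item if $G_1\cap G_2\ne\emptyset$, then $G_1\cap G_2$ is a configuration and $V(G_1\cap G_2)=V(G_1)\cap V(G_2)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $t=|G_1\cap G_2|$. Then $|V(G_1)\cap V(G_2)|\ge t+2$: for $t=0$ by hypothesis, and for $t\ge1$ because $|V(G_1)\cap V(G_2)|\ge|V(G_1\cap G_2)|\ge t+2$ by (A). Hence
\[
|V(G_1\cup G_2)|\le(|G_1|+2)+(|G_2|+2)-(t+2)=u+2 .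
\]
For $u=8$ this contradicts (B). For $u\le7$, (A) gives $|V(G_1\cup G_2)|\ge u+2$, so all the inequalities above are equalities.
\end{proof}

\begin{corollary}\label{cor:clash}
If $G_1,G_2$ are configurations with $|G_1|+|G_2|=8$ that contain the pair $w$, then $G_1\cap G_2$ is nonempty and is a configuration containing $w$.
\end{corollary}

\begin{proof}
We have $u\le8$ and $u\ne8$, so $u\le7$ and $G_1\cap G_2\ne\emptyset$; apply Lemma~\ref{lem:union}.
\end{proof}

Two edges are \emph{adjacent} if they share two vertices; the $2$-configurations are exactly the sets of two adjacent edges. For $B=\{xaa',yaa'\}$ the pair $\delta(B)=xy$ is the \emph{diagonal} and $aa'$ is the \emph{spine}. A \emph{diagonal of a set $G$} of edges is the diagonal of a $2$-configuration in $G$. A pair is \emph{low in $G$} if it is contained in a configuration $G'\subseteq G$ with $|G'|\le2$; equivalently, it lies in an edge of $G$ or is a diagonal of $G$. These are the pairs that $G$ pays for in the naive count of Section~\ref{sec:cost}. A pair that is low in $G$ is low in every superset of $G$.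

\subsection{Components and clusters}

The \emph{components} of $H$ are the connected components of the adjacency relation on edges, and a set of edges is \emph{connected} if it is connected under adjacency. Let $\tau(C)$ be the number of $2$-configurations in the component $C$. A component of size $1$ is a \emph{single} and a component of size $2$ is a \emph{diamond}.

\begin{lemma}\label{lem:comp}
Let $C$ be a component with $m$ edges. Then $m\le7$, and every nonempty connected subset of $C$ is a configuration. Exactly $2m+1$ pairs lie in edges of $C$. Moreover $\tau(C)\ge m-1$, distinct $2$-configurations in $C$ have distinct diagonals, and no diagonal of $C$ lies in an edge of $C$.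
\end{lemma}

\begin{proof}
Order a connected set of edges so that each edge after the first is adjacent to an earlier one. Each edge after the first brings at most one new vertex, so the first $i$ edges span at most $i+2$ vertices. By (B) there are at most $7$ edges, and by (A) the first $i$ edges span exactly $i+2$ vertices for each $i$. This proves the first sentence.

Fix such an ordering of $C$. We prove the other statements for all initial segments, by induction; they hold for one edge. Let $g=uvt$ be the next edge, where $t$ is the new vertex. An earlier edge adjacent to $g$ does not contain $t$, so it has the form $uvc$, and there is at least one such edge. Thus $g$ covers exactly two new pairs, $ut$ and $vt$, and creates at least one new $2$-configuration. The new diagonals are the pairs $ct$. They are distinct for distinct $c$; they contain $t$, so they differ from all old diagonals and lie in no old edge; and $c\notin\{u,v\}$, so they do not lie in $g$. Finally, no old diagonal lies in $g$: the pairs $ut,vt$ contain $t$, and $uv$ lies in an old edge, so it is not an old diagonal by induction.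
\end{proof}

So a component with $m$ edges has at least $(2m+1)+(m-1)=3m$ low pairs, three per edge. A saving occurs only when a diagonal of one component is also low in another, and we group together components that interact in this way. Components $C\ne C'$ are \emph{linked via the pair $p$} if $p$ is a diagonal of one of them and low in the other; then $p$ is low in both. A \emph{cluster} is the union of the components in a connected class of the linking relation. The clusters partition $H$. We record four consequences of the definitions.
\begin{itemize}
\item[(O1)] All edges through a given pair lie in one component, and every $2$-configuration lies in one component. Hence a pair that is low in a union of components is low in one of them.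
\item[(O2)] If $p=\delta(B)$, then all edges through $p$ and all $2$-configurations with diagonal $p$ lie in the cluster of $B$.
\item[(O3)] A single $e$ is linked to a component $C$ if and only if $\delta(B)\subset e$ for some $2$-configuration $B\subseteq C$. In particular two singles are never linked.
\item[(O4)] If $C,C'$ are linked and $|C|+|C'|\le7$, then $C\cup C'$ is a configuration (Lemmas~\ref{lem:union} and~\ref{lem:comp}).
\end{itemize}

\subsection{Growing a configuration}

To use (B) we must enlarge a small configuration to a prescribed size, so that it can clash with another one. Components are too coarse for this, so we add one or two edges at a time. Let $G$ be a configuration and $p$ a pair low in $G$. A \emph{$1$-step from $G$ at $p$} adds an edge $g\notin G$ with $p\subset g$. A \emph{$2$-step from $G$ at $p$} adds a $2$-configuration $B$ with $B\cap G=\emptyset$ and $\delta(B)=p$.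

\begin{lemma}\label{lem:step}
Let $G$ be a configuration.
\begin{itemize}
\item[(a)] The result of a step from $G$ never has exactly $8$ edges, and it is a configuration if it has at most $7$ edges. In particular a $7$-configuration admits no $1$-step and a $6$-configuration admits no $2$-step.
\item[(b)] If a component meets $G$ but is not contained in $G$, there is a $1$-step from $G$ by an edge of that component. In particular a configuration that admits no $1$-step, such as a $7$-configuration, is a union of components.
\item[(c)] If $C$ is a component disjoint from $G$ and $p$ is low in both $G$ and $C$, then there is a $1$-step from $G$ at $p$ by an edge of $C$, or a $2$-step from $G$ at $p$ by a $2$-configuration in $C$.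
\item[(d)] If $G$ is contained in the cluster $Q$, every step from $G$ adds edges of $Q$; and if $G\ne Q$, a step from $G$ exists.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:union} to $G$ and the added set, which are disjoint configurations containing $p$.

(b) The component is connected, so it has adjacent edges $h\in G$ and $g\notin G$, and $h\cap g$ is low in $G$.

(c) Either $p$ lies in an edge of $C$, or it is a diagonal of $C$.

(d) Consider a step at $p$. If $p$ is a diagonal of $G$, the added edges lie in $Q$ by (O2). Otherwise $p$ lies in an edge $h\in G$. An added edge $g\supset p$ is adjacent to $h$, so it lies in the component of $h$. An added $2$-configuration $B$ with $\delta(B)=p$ lies in a cluster that contains $h$ by (O2), and this cluster is $Q$. Now let $G\ne Q$. By (b) we may assume that $G$ is a union of components. Since the components of $Q$ form a connected class, some component $C_0\subseteq G$ is linked to a component $C\subseteq Q$ disjoint from $G$, and (c) applies.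
\end{proof}

We say that $G$ \emph{grows to} $G^+$ if $G^+$ has at most $7$ edges and arises from $G$ by a (possibly empty) sequence of steps. All intermediate sets are then configurations.

\begin{lemma}\label{lem:grow}
\begin{itemize}
\item[(a)] Let $Q$ be a cluster and $G\subseteq Q$ a configuration. If $|Q|\ge8$, then $G$ grows to a $7$-configuration in $Q$. If $|Q|\le7$, then $G$ grows to $Q$. In particular every cluster with at most $7$ edges is a configuration.
\item[(b)] If $G$ grows to $G^+$ and the pair $w\subseteq V(G)$ is not low in $G$, then $w$ is not low in $G^+$.
\end{itemize}
\end{lemma}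

\begin{proof}
(a) Apply Lemma~\ref{lem:step}(d) repeatedly. If $|Q|\ge8$, a step from a configuration of size at most $6$ gives size at most $8$, hence at most $7$ by Lemma~\ref{lem:step}(a), so we reach size $7$. If $|Q|\le7$, all sets stay inside $Q$, so we can continue until we reach $Q$. For the last statement start from one edge.

(b) It suffices to treat one step, adding a set $D$ at the pair $p$, with $|G\cup D|\le7$. By Lemma~\ref{lem:union}, $V(G)\cap V(D)=p$. Suppose that $w\subseteq V(G')$ for a configuration $G'\subseteq G\cup D$ with $|G'|\le2$. Then $G'\not\subseteq G$. If $G'\subseteq D$, then $w\subseteq V(G)\cap V(D)$, so $w=p$ is low in $G$, a contradiction. Otherwise $G'=\{g,h\}$ with $g\in G$ and $h\in D$. Lemma~\ref{lem:union} applied to $G$ and $G'$, whose union has $|G|+1\le7$ edges, gives $V(G)\cap V(G')=g$. So $w\subset g$ is low in $G$, again a contradiction.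
\end{proof}

Call a pair $w$ \emph{hidden in the cluster $Q$} if some configuration $G\subseteq Q$ contains $w$ and $w$ is not low in $G$. Hidden pairs are the source of additional units, provided they are uncovered. The next lemma generalizes the first observation in Example~\ref{ex:five}.

\begin{lemma}\label{lem:hidden}
Let $Q$ be a cluster with $M$ edges. If $M\ge7$, no pair hidden in $Q$ is covered. If $M\le6$, at most $7-M$ pairs hidden in $Q$ are covered.
\end{lemma}

\begin{proof}
Let $w$ be hidden in $Q$, as witnessed by $G$, and let $h$ be an edge through $w$. If $M\ge7$, grow $G$ to a $7$-configuration $G^+$. By Lemma~\ref{lem:grow}(b), $w$ is not low in $G^+$, so $h\notin G^+$, and $G^+$ and $\{h\}$ contradict Lemma~\ref{lem:union}. If $M\le6$, grow $G$ to $Q$. Then $h\notin Q$ for the same reason, and $h\cap V(Q)=w$ by Lemma~\ref{lem:union}. So distinct covered hidden pairs lie in distinct edges outside $Q$, and $8-M$ of these edges together with $Q$ would be $8$ edges on at most $(M+2)+(8-M)=10$ vertices.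
\end{proof}

\section{Good pairs and the distribution of units}\label{sec:units}

\subsection{Good pairs}

A pair $w$ is \emph{proper to} a configuration $G$ if $G$ contains $w$ but no configuration $G'\subsetneq G$ does. If $|G|\ge3$, such a pair is not low in $G$; so if $G$ lies in a cluster $Q$, it is hidden in $Q$. We need proper pairs in configurations of sizes $3$ and $4$.

Let $B=\{xaa',yaa'\}$ and let $f=xyz$ be an edge containing $\delta(B)$. By Lemma~\ref{lem:comp}, $f$ and $B$ lie in different components, and by Lemma~\ref{lem:union}, $S=B\cup\{f\}$ is a $3$-configuration with $f\cap V(B)=xy$. This is the \emph{T-configuration} of Figure~\ref{fig:T}, with \emph{wings} $za$ and $za'$. It lies in one cluster by (O2). Its only $2$-configuration is $B$, so $S$ determines $B$ and $f$, the set $S$ is not connected, and both wings are proper to $S$.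

Wings do not suffice. Three diamonds with a common uncovered diagonal $p$ contain no T-configuration; they need $48$ units and receive $45$ from covered pairs, so they are one unit short if $p$ gives only two. Here the missing unit comes from a $4$-configuration.

\begin{lemma}\label{lem:two}
Let $B,B'$ be $2$-configurations in different components with $\delta(B')$ low in $B$, and let $W=B\cup B'$. Then $W$ is a $4$-configuration whose only $2$-configurations are $B$ and $B'$.
\begin{itemize}
\item[(a)] If $\delta(B')=\delta(B)$, four pairs are proper to $W$.
\item[(b)] If $\delta(B')$ lies in exactly one edge of $B$, two pairs are proper to $W$.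
\end{itemize}
\end{lemma}

\begin{proof}
Write $B'=\{xaa',yaa'\}$. By Lemma~\ref{lem:union}, $W$ is a $4$-configuration and $V(B)\cap V(B')=xy$. An edge of $B$ and an edge of $B'$ are not adjacent, which gives the statement on $2$-configurations.

(a) Let $B=\{xcc',ycc'\}$ and consider the pairs $ac,ac',a'c,a'c'$. A configuration $G\subsetneq W$ containing one of them has edges from both $B$ and $B'$, so $|G|=3$. But three edges of $W$ consist of one of $B,B'$ and an edge of the other, and span all six vertices.

(b) Let $B=\{f,f^*\}$ with $f=xyz$ and $xy\not\subset f^*$. Then $f\cap f^*$ is $xz$ or $yz$, and by symmetry $f^*=yzv$. A configuration $G\subsetneq W$ containing $va$ or $va'$ contains $f^*$ and an edge of $B'$, so $|G|=3$. The candidates $\{f,f^*,xaa'\}$, $\{f,f^*,yaa'\}$ and $\{f^*\}\cup B'$ all span the six vertices $x,y,z,v,a,a'$.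
\end{proof}

\begin{definition}\label{def:good}
Let $w$ be an uncovered pair.
\begin{itemize}
\item $w$ is \emph{$3$-good via $S$} if $w$ is a wing of the T-configuration $S$ and there is a $5$-configuration $Y\supset S$ in which $w$ is not low.
\item $w$ is \emph{$4$-good via $W$} if $W$ is a $4$-configuration contained in one cluster, $w$ is proper to $W$, and there is a $6$-configuration $Y\supset W$ in which $w$ is not low.
\item $w$ is a \emph{free diagonal} if $w=\delta(B)$ for some $2$-configuration $B$.
\end{itemize}
\end{definition}

The sizes are chosen so that Corollary~\ref{cor:clash} limits the competition for $w$. Since $5+3=8$, the witness $Y$ prevents a $3$-good pair from serving two T-configurations. Since $4+4=8$, a $4$-good pair serves one $W$; and since $6+2=8$, it is not a diagonal.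

\begin{lemma}\label{lem:good}
\begin{itemize}
\item[(a)] If $w$ is $3$-good via $S$, then $S$ is the only $3$-configuration containing $w$, and every $5$-configuration containing $w$ contains $S$.
\item[(b)] If $w$ is $4$-good via $W$, then it is not $4$-good via any $W'\ne W$, and it is not a diagonal.
\item[(c)] Let $p=\delta(B)$ be $3$-good via $S$. Then $B$ is a diamond, and every $5$-configuration $G\supset B$ satisfies $G\setminus B=S$.
\item[(d)] If a T-configuration $S$ grows to a $5$-configuration, every uncovered wing of $S$ is $3$-good via $S$. If a $4$-configuration $W$ contained in a cluster grows to a $6$-configuration, every uncovered pair proper to $W$ is $4$-good via $W$.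
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Y$ be as in the definition, and let $G$ be a $3$-configuration containing $w$. By Corollary~\ref{cor:clash}, $G\cap Y$ is a configuration containing $w$. It cannot have size at most $2$, since $w$ is not low in $Y$; so $G\subseteq Y$. Now $G,S\subseteq Y$ and $3+3>5$, so $G\cap S\ne\emptyset$, and by Lemma~\ref{lem:union} $G\cap S$ is a configuration containing $w$. As $w$ is proper to $S$, we get $G\cap S=S$, that is, $G=S$. If $G$ is a $5$-configuration containing $w$, then $G\cap S$ is a configuration containing $w$ by Corollary~\ref{cor:clash}, so again $G\cap S=S$.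

(b) For $W'\ne W$, Corollary~\ref{cor:clash} gives a configuration $W\cap W'\subsetneq W$ containing $w$, although $w$ is proper to $W$. If $w=\delta(B)$, Corollary~\ref{cor:clash} for $Y$ and $B$ gives a configuration $Y\cap B$ of size at most $2$ containing $w$, although $w$ is not low in $Y$.

(c) If $B$ is not a component, then $B$ and a further edge adjacent to an edge of $B$ form a connected $3$-configuration containing $p$. By (a) it equals $S$, which is not connected. So $B$ is a diamond. Let $G\supset B$ be a $5$-configuration; then $S\subset G$ by (a). If $B\cap S\ne\emptyset$, then $B\cap S\subsetneq S$ is a configuration containing $p$ by Lemma~\ref{lem:union}, although $p$ is proper to $S$. So $G$ is the disjoint union of $B$ and $S$.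

(d) This follows from Lemma~\ref{lem:grow}(b).
\end{proof}

\subsection{The units}

Every pair $w$ has three units and distributes them by the following rules.
\begin{itemize}
\item[(R1)] If $w$ is covered, it gives $3$ units to the cluster containing the edges through $w$.
\item[(R2)] If $w$ is a free diagonal, it gives to the cluster containing the $2$-configurations with diagonal $w$ either $3$ units, if $w$ is not $3$-good, or $2$ units, if $w$ is $3$-good.
\item[(R3)] If $w$ is $3$-good via $S$, it gives $1$ unit to the cluster containing $S$.
\item[(R4)] If $w$ is $4$-good via $W$, it gives $1$ unit to the cluster containing $W$.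
\end{itemize}
The clusters in (R1) and (R2) are well defined by (O1) and (O2), and $S$ and $W$ are unique by Lemma~\ref{lem:good}(a),(b). No pair gives more than three units: a covered pair uses only (R1); a free diagonal is not $4$-good, so it gives $3$ or $2+1$ units; any other pair gives at most $1+1$ units. Theorem~\ref{thm:upper} therefore follows once we show that every cluster $Q$ receives at least $8|Q|$ units, for then $8|H|\le3\binom n2$.

For a cluster $Q$ we use the following quantities.
\begin{itemize}
\item $M=|Q|$, $N$ is the number of components, and $\tau$ is the number of $2$-configurations in $Q$.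
\item $\sigma=\tau-(M-N)=\sum_{C\subseteq Q}(\tau(C)-|C|+1)$, which is nonnegative by Lemma~\ref{lem:comp}.
\item $X$ is the number of free diagonals of $Q$, and $X_0$ is the number of those that are not $3$-good.
\item $R$ is the number of units that $Q$ receives by (R3) and (R4).
\item $L=\tau-X$ is the number of \emph{lost} diagonals.
\end{itemize}
For a free diagonal $p$ let $\mu(p)$ be the number of $2$-configurations with diagonal $p$; by Lemma~\ref{lem:comp} they lie in different components. Sorting the $2$-configurations in $Q$ by their diagonals gives
\begin{equation}\label{eq:L}
L=\#\{B\subseteq Q:\ \delta(B)\text{ is covered}\}+\sum_{p\text{ free diagonal of }Q}(\mu(p)-1).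
\end{equation}
By Lemma~\ref{lem:comp} and (O1), exactly $2M+N$ pairs lie in edges of $Q$. Since $X=M-N+\sigma-L$, the cluster receives
\[
3(2M+N)+2X+X_0+R=8M+N+2\sigma-2L+X_0+R
\]
units. So each component brings one spare unit, each lost diagonal costs two, and our task is to prove
\begin{equation}\label{eq:star}
X_0+R\ \ge\ 2L-N-2\sigma
\end{equation}
for every cluster. For a cluster that is a T-configuration, $N=2$, $L=1$, $\sigma=0$, and the right side is $0$; this is the tight case used by the construction. Proposition~\ref{prop:small} proves \eqref{eq:star} for $M\le7$, and Proposition~\ref{prop:large} for $M\ge8$.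

\section{Clusters with at most seven edges}\label{sec:small}

A small cluster is a configuration, and its components are glued along single pairs like the nodes of a tree. Each gluing loses exactly one diagonal.

\begin{lemma}\label{lem:tree}
If $M\le7$, then $L=N-1$.
\end{lemma}

\begin{proof}
Order the components $C_1,\dots,C_N$ so that each $C_{j+1}$ is linked to an earlier one, via $p_j$ say, and put $Q_j=C_1\cup\dots\cup C_j$. By induction and Lemma~\ref{lem:union}, each $Q_j$ is a configuration and $V(Q_j)\cap V(C_{j+1})=p_j$. Let $X_j$ be the number of pairs that are diagonals of $Q_j$ and lie in no edge of $Q_j$. Then $X_1=\tau(C_1)$ by Lemma~\ref{lem:comp}, and $X_N=X$ by (O2). We claim that $X_{j+1}=X_j+\tau(C_{j+1})-1$; this gives $X=\tau-(N-1)$.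

The diagonals of $Q_{j+1}$ are those of $Q_j$ and the $\tau(C_{j+1})$ distinct diagonals of $C_{j+1}$, none of which lies in an edge of $C_{j+1}$. Only the pair $p_j$ lies in both vertex sets, so only $p_j$ can spoil the count $X_j+\tau(C_{j+1})$. Suppose first that $p_j$ lies in an edge of $C_{j+1}$. Then it is not a diagonal of $C_{j+1}$, so it is a diagonal of an earlier component, and it lies in no edge of $Q_j$ by (O1). Thus it is counted in $X_j$ but not in $X_{j+1}$. Suppose next that $p_j$ lies in no edge of $C_{j+1}$. Then it is one of the $\tau(C_{j+1})$ diagonals of $C_{j+1}$, and it is low in $Q_j$. If it lies in an edge of $Q_j$, it is counted once in $X_j+\tau(C_{j+1})$ and not in $X_{j+1}$. Otherwise it is counted twice in $X_j+\tau(C_{j+1})$ and once in $X_{j+1}$. In all cases the difference is $1$.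
\end{proof}

\begin{proposition}\label{prop:small}
Inequality \eqref{eq:star} holds for every cluster $Q$ with $M\le7$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tree} we must show $X_0+R\ge N-2-2\sigma$, and $X\ge0$ gives $\tau\ge N-1$.

First, $N\le4$. Indeed, let $N\ge5$, so $M-N\le2$. If all components have size at most $2$, then $\tau=M-N\le2$. Otherwise the sizes are $1,1,1,1,3$ and $\tau\le\binom32=3$. In both cases $\tau<N-1$.

There is nothing to prove if $N\le2$, or if $N\le4$ and $\sigma\ge1$. So let $N\in\{3,4\}$ and $\sigma=0$. Then $\tau=M-N$ and $X=M-2N+1\ge0$. The possible multisets of component sizes are as follows.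
\begin{itemize}
\item $N=3$, $M=5$: $\{1,1,3\}$, $\{1,2,2\}$.
\item $N=3$, $M=6$: $\{1,1,4\}$, $\{1,2,3\}$, $\{2,2,2\}$.
\item $N=3$, $M=7$: $\{1,1,5\}$, $\{1,2,4\}$, $\{1,3,3\}$, $\{2,2,3\}$.
\item $N=4$, $M=7$: $\{1,1,1,4\}$, $\{1,1,2,3\}$, $\{1,2,2,2\}$.
\end{itemize}
We need $X_0+R\ge1$ for $N=3$ and $X_0+R\ge2$ for $N=4$.

\medskip\noindent\textbf{Case $M=5$.} This case includes Example~\ref{ex:five}. Here $X=0$ and $\tau=2$: there are two $2$-configurations, both with covered diagonals, and they give T-configurations $S_1\ne S_2$ in $Q$. As $|Q|=5$, they intersect, so by Lemma~\ref{lem:union} a common wing would lie in the configuration $S_1\cap S_2\subsetneq S_1$, although wings are proper. So there are four distinct wings. At most two are covered by Lemma~\ref{lem:hidden}, and both $S_i$ grow to $Q$. By Lemma~\ref{lem:good}(d), $R\ge2$.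

\medskip\noindent\textbf{Case $M=6$.} Here $X=1$; let $p$ be the free diagonal. If $p$ is not $3$-good, then $X_0=1$. So let $p$ be $3$-good. By Lemma~\ref{lem:good}(c), $p$ is the diagonal of a diamond, which excludes $\{1,1,4\}$.

Consider $\{1,2,3\}$, with single $e$, diamond $D$ and component $K$ of size $3$. As $\delta(D)=p$ is uncovered, $D$ is not linked to $e$ by (O3), so it is linked to $K$, and $D\cup K$ is a $5$-configuration by (O4). By Lemma~\ref{lem:good}(c), $K$ is a T-configuration; but $K$ is connected. So this case does not occur.

Consider $\{2,2,2\}$, with diamonds $D_1,D_2,D_3$ and $\delta(D_1)=p$. By Lemma~\ref{lem:hidden}, at most one hidden pair is covered. Suppose first that for some $i\ne j$ the pair $\delta(D_j)$ is low in $D_i$ but is not the spine of $D_i$. Then $\delta(D_j)$ equals $\delta(D_i)$ or lies in exactly one edge of $D_i$, so by Lemma~\ref{lem:two} at least two pairs are proper to $W=D_i\cup D_j$. One of them is uncovered, $W$ grows to $Q$, and $R\ge1$ by Lemma~\ref{lem:good}(d).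

Suppose now that there are no such $i,j$. Then $\delta(D_2),\delta(D_3)\ne p$, so both are covered, by edges of $Q$ in other components. Hence $\delta(D_2)$ is the spine of $D_1$ or $D_3$, and $\delta(D_3)$ is the spine of $D_1$ or $D_2$. If $\delta(D_2)$ were the spine of $D_3$ and $\delta(D_3)$ the spine of $D_2$, both would equal the pair $V(D_2)\cap V(D_3)$ by Lemma~\ref{lem:union}, and $\delta(D_2)$ would be the spine of $D_2$, which is absurd. So we may assume that $\delta(D_2)$ is the spine of $D_1$. Take $f\in D_1$ and the T-configuration $S=D_2\cup\{f\}$. The spines of $D_1$ and $D_2$ are low in $S$, so $S$ grows to $S\cup D_3$ by a $2$-step. One wing of $S$ is uncovered, and $R\ge1$ by Lemma~\ref{lem:good}(d).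

\medskip\noindent\textbf{Case $M=7$, $N=3$.} Here $X=2$. Suppose $X_0=0$, so both free diagonals $p_1\ne p_2$ are $3$-good. By Lemma~\ref{lem:good}(c) there are diamonds $D_1\ne D_2$ with $\delta(D_i)=p_i$, so the sizes are $\{2,2,3\}$; let $K$ be the third component. As $p_1,p_2$ are uncovered and distinct, $D_1$ and $D_2$ are not linked. So $D_1$ is linked to $K$, $D_1\cup K$ is a $5$-configuration, and Lemma~\ref{lem:good}(c) says that the connected set $K$ is a T-configuration, a contradiction. Hence $X_0\ge1$.

\medskip\noindent\textbf{Case $M=7$, $N=4$.} Here $X=0$, so all diagonals of $Q$ are covered. It suffices to find a T-configuration $S\subseteq Q$ that grows to a $5$-configuration: its wings are uncovered by Lemma~\ref{lem:hidden}, so $R\ge2$ by Lemma~\ref{lem:good}(d).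

Sizes $\{1,1,1,4\}$. Let $B$ be a $2$-configuration in the component $K$ of size $4$. Its diagonal lies in a single $f$, by (O2) and Lemma~\ref{lem:comp}. By Lemma~\ref{lem:step}(b), $S=B\cup\{f\}$ grows by two $1$-steps inside $K$.

Sizes $\{1,2,2,2\}$. The single $e$ is linked to a diamond $D_1$, so $\delta(D_1)\subset e$; let $S=D_1\cup\{e\}$. Some other diamond $D$ is linked to $e$ or to $D_1$, and we claim that $\delta(D)$ is low in $S$; then a $2$-step gives size $5$. If $D$ is linked to $e$, then $\delta(D)\subset e$. Let $D$ be linked to $D_1$ via $q$. If $q\ne\delta(D_1)$, then $q=\delta(D)$ by the definition of linking. If $q=\delta(D_1)$, then $q\subset e$, so $q$ lies in no edge of $D$ by (O1), and again $q=\delta(D)$. In both cases $\delta(D)=q$ is low in $D_1$.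

Sizes $\{1,1,2,3\}$, with singles $e,e'$, diamond $D$ and component $K$ of size $3$. If both singles are linked to $K$, say $\delta(B)\subset e$ and $\delta(B')\subset e'$ with $B,B'\subset K$, then $S=B\cup\{e\}$ grows by a $1$-step to $K\cup\{e\}$ and by another $1$-step to $K\cup\{e,e'\}$. Otherwise $e'$, say, is not linked to $K$. Then it is linked to $D$, so $\delta(D)\subset e'$, and $e$ is not linked to $D$, since $e$ and $e'$ share no pair. So the only possible link from $\{e',D\}$ to $\{e,K\}$ joins $D$ and $K$, via $q$ say. If $q\ne\delta(D)$, then $q$ is a diagonal of $K$ by definition. If $q=\delta(D)\subset e'$, then $q$ lies in no edge of $K$, so it is again a diagonal of $K$. Thus $q=\delta(B')$ with $B'\subset K$, $q$ is low in $D$, and $S=D\cup\{e'\}$ grows to $S\cup B'$ by a $2$-step.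
\end{proof}

\section{Clusters with at least eight edges}\label{sec:large}

Let $Q$ be a cluster with $M\ge8$. It is not a configuration, Lemma~\ref{lem:tree} is not available, and there is no finite list of cases. In return, two things become simpler, and we use them throughout: every configuration in $Q$ admits a step (Lemma~\ref{lem:step}(d)), and every pair hidden in $Q$ is uncovered (Lemma~\ref{lem:hidden}). The plan is to let each lost diagonal pay its two units locally. This works unless the growth of a certain configuration is forced to jump over the size required in Definition~\ref{def:good}; we show that this determines the shape of $Q$ and happens at most $\tau(K)$ times for one component $K$ of size $3$.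

\subsection{Overlaps}

Four $2$-configurations with a common free diagonal $p$ lie in different components and would form $8$ edges on at most $10$ vertices, so $\mu(p)\le3$. The terms of \eqref{eq:L} correspond to the following objects, which we call \emph{overlaps}.
\begin{itemize}
\item \emph{Type I:} a $2$-configuration $B\subseteq Q$ with $\delta(B)$ covered. Fix an edge $f_B\supset\delta(B)$ and put $S_B=B\cup\{f_B\}$. The overlap is \emph{blocked} if $S_B$ does not grow to a $5$-configuration.
\item \emph{Type II:} a free diagonal $p$ of $Q$ with $\mu(p)\ge2$. Fix two $2$-configurations with diagonal $p$ and let $W_p$ be their union, a $4$-configuration by Lemma~\ref{lem:two}. The overlap is \emph{blocked} if $W_p$ does not grow to a $6$-configuration. If $\mu(p)=3$, the third $2$-configuration gives a $2$-step from $W_p$, so a blocked overlap has $\mu(p)=2$.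
\end{itemize}
Let $b$ be the number of blocked overlaps.

\begin{lemma}\label{lem:pay}
$R\ge2(L-b)$.
\end{lemma}

\begin{proof}
If $B$ is of type I and not blocked, both wings of $S_B$ are $3$-good via $S_B$ by Lemma~\ref{lem:good}(d). As $S_B$ determines $B$, Lemma~\ref{lem:good}(a) shows that different $B$ give different pairs. If $p$ is of type II and not blocked, the four pairs of Lemma~\ref{lem:two}(a) are $4$-good via $W_p$, and $4\ge2(\mu(p)-1)$. As $W_p$ determines its two $2$-configurations and hence $p$, Lemma~\ref{lem:good}(b) shows that different $p$ give different pairs. So the overlaps that are not blocked bring, by (R3) and (R4), at least twice their contribution to \eqref{eq:L}, while each blocked overlap contributes exactly $1$ to \eqref{eq:L}.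
\end{proof}

\subsection{The neighborhood of a blocked overlap}

In type I the growth must run through the sizes $3,4,6,7$, and in type II through $4,5,7$. Each forced $2$-step means that the current configuration is a union of components.

\begin{lemma}\label{lem:blocked}
For each blocked overlap there are a component $K$ of size $3$, a $2$-configuration $U\subset K$ and a diamond $D$ in $Q$ such that $\delta(U)$ is low in $D$ and the following hold.
\begin{itemize}
\item[(a)] In type I, with overlap $B$: $B$ is a diamond, $B\ne D$, $f_B\in D$, the pair $\delta(U)$ is not low in $S_B$, the set $B\cup D\cup U$ is a $6$-configuration and $B\cup D\cup K$ is a $7$-configuration.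
\item[(b)] In type II, with overlap $p$: $\delta(U)=\delta(D)=p$ and $W_p=D\cup U$.
\item[(c)] $D\cup K$ is a $5$-configuration that admits no $1$-step.
\item[(d)] $D\cup U$ is a $4$-configuration that admits no $2$-step, except by $B$ in type I.
\end{itemize}
\end{lemma}

\begin{proof}
\textbf{Type I.} Write $f=f_B$ and $S=S_B$. There is no $2$-step from $S$, as it would give size $5$. So there is a $1$-step, adding an edge $g$; let $W=S\cup\{g\}$. There is no $1$-step from $W$, so $W$ is a union of components by Lemma~\ref{lem:step}(b). Every pair low in $S$ lies in an edge of $S$, because $\delta(B)\subset f$. So $g$ is adjacent to an edge of $S$ and lies in the component of $B$ or in that of $f$, which are different. Hence either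
\begin{itemize}
\item[($\alpha$)] $B$ and $\{f,g\}$ are diamonds, or
\item[($\beta$)] $B\cup\{g\}$ is a component and $f$ is a single.
\end{itemize}
Let $C_g$ be the component of $g$.

Take a step from $W$; it is a $2$-step, adding some $U$. The pair $\delta(U)$ is low in $W$ but not in $S$, since there is no $2$-step from $S$. So it is contained in a configuration of size at most $2$ in $W$ that includes $g$, and therefore $\delta(U)$ is low in $C_g$.

Take a step from the $6$-configuration $W\cup U$; it is a $1$-step, adding an edge $k$ at a pair $q$. As there is no $1$-step from $W$, the pair $q$ is not low in $W$; in particular $q\ne\delta(U)$. Since $W$ is a union of components disjoint from $U$, every configuration of size at most $2$ in $W\cup U$ lies in $W$ or in $U$. So $q$ is low in $U$, and it lies in an edge of $U$. Thus $k$ belongs to the component $K$ of $U$. The $7$-configuration $W\cup U\cup\{k\}$ is a union of components and $K\cap W=\emptyset$, so $K=U\cup\{k\}$.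

Suppose ($\beta$) holds. Then $C_g\cup K$ is a $6$-configuration by (O4). Take a step from the $7$-configuration $W\cup K$; it is a $2$-step, adding some $B_2$. By (O1), $\delta(B_2)$ is low in one of the components $C_g$, $K$, $\{f\}$. In the first two cases $B_2$ gives a $2$-step from the $6$-configuration $C_g\cup K$, which is impossible. In the third case it gives a $2$-step from $S$, which is also impossible. So ($\alpha$) holds, and $D=C_g=\{f,g\}$ satisfies (a), since $W=B\cup D$.

The sets $D\cup K$ and $D\cup U$ are configurations by Lemma~\ref{lem:union}. For (c), suppose that $h$ gives a $1$-step from $D\cup K$ at $q$. If $h\notin B$, it gives a $1$-step from the $7$-configuration $B\cup D\cup K$, which is impossible. If $h\in B$, note that $V(B)\cap V(D\cup K)=\delta(B)$ by Lemma~\ref{lem:union}, since $\delta(B)\subset f\in D$; so $q=\delta(B)\subset h\in B$, which is impossible. For (d), a $2$-configuration other than $B$ is disjoint from the component $B$, so a $2$-step from $D\cup U$ by it would be a $2$-step from the $6$-configuration $B\cup D\cup U$.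

\textbf{Type II.} There is no $2$-step from $W_p$, as it would give size $6$. So there is a $1$-step, adding an edge $g$. The pairs low in $W_p$ are $p$, which is uncovered, and pairs in edges of $W_p$. So $g$ lies in the component of one of the two $2$-configurations of $W_p$; call this one $U$ and the other $D$. They lie in different components. There is no $1$-step from the $5$-configuration $W_p\cup\{g\}$, as it would give size $6$. So this set is a union of components, namely of $K=U\cup\{g\}$ and $D$. This proves (b), (c) and (d).
\end{proof}

\begin{lemma}\label{lem:diamonds}
Suppose $b\ge1$, and let $K,U,D$ (and $B$ in type I) belong to a blocked overlap. Then all components of $Q$ other than $K$ are diamonds.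
\end{lemma}

\begin{proof}
We explore $Q$ in layers and show that it ends after two of them. Let $\mathcal K_0$ consist of $K$, $D$ and, in type I, $B$. Let $\mathcal K_1$ be the set of components outside $\mathcal K_0$ that are linked to $K$ or $D$, and let $\mathcal K_2$ be the set of components outside $\mathcal K_0\cup\mathcal K_1$ that are linked to a member of $\mathcal K_1$. All four claims below use Lemma~\ref{lem:step}(c) to turn a link into a step.

\emph{Claim 1: each $C\in\mathcal K_1$ is a diamond, $\delta(C)$ is low in $K$, and $D\cup K\cup C$ is a $7$-configuration.} Let $C$ be linked to $K$ or $D$ via $q$. By Lemma~\ref{lem:blocked}(c) there is no $1$-step from $D\cup K$, so there is a $2$-step at $q$ by some $B_C\subseteq C$. The result is a $7$-configuration, hence a union of components, and $C=B_C$. If $q=\delta(C)$ were low in $D$, then $C$ would give a $2$-step from $D\cup U$, against Lemma~\ref{lem:blocked}(d). So $q$ is low in $K$.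

\emph{Claim 2: in type I, $B$ is linked to no component other than $K$ and $D$.} Let $C\notin\mathcal K_0$ be linked to $B$ via $q$. There is no $1$-step from the $7$-configuration $B\cup D\cup K$, so $q=\delta(B_C)$ for some $B_C\subseteq C$. Then $B_C$ gives a $2$-step from the $6$-configuration $B\cup D\cup U$, which is impossible.

\emph{Claim 3: if $C'\in\mathcal K_2$ is linked to $C\in\mathcal K_1$, then $C'$ is a diamond, $\delta(C')$ is low in $C$, and $K\cup C\cup C'$ is a $7$-configuration.} Let the link be via $q$. There is no $1$-step from the $7$-configuration $D\cup K\cup C$, so $q=\delta(B')$ for some $B'\subseteq C'$. By Claim 1 and (O4), $K\cup C$ is a $5$-configuration, and $B'$ gives a $2$-step from it. The result is a $7$-configuration, hence a union of components, and $C'=B'$.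

\emph{Claim 4: in the situation of Claim 3, $C'$ is linked to no component other than $K$ and $C$.} Let $C''\notin\{K,C,C'\}$ be linked to $C'$ via $q$. There is no $1$-step from the $7$-configuration $K\cup C\cup C'$, so $q=\delta(B'')$ for some $B''\subseteq C''$. Since $\delta(C)$ is low in $K$ and every edge of $K$ lies in a $2$-configuration of $K$, there is a $2$-configuration $U'\subset K$ in which $\delta(C)$ is low. Then $U'$ grows by two $2$-steps to the $6$-configuration $U'\cup C\cup C'$, and $B''$ gives a $2$-step from it, which is impossible.

The set $\mathcal K_0\cup\mathcal K_1\cup\mathcal K_2$ is closed under linking: for $K$, $D$ and members of $\mathcal K_1$ by definition, for $B$ by Claim 2, and for members of $\mathcal K_2$ by Claim 4. So it contains all components of $Q$, and all its members other than $K$ are diamonds.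
\end{proof}

In particular $K$ is the only component of size $3$, so it is the same for all blocked overlaps. Fix for each blocked overlap a choice of $U$ and $D$ as in Lemma~\ref{lem:blocked}.

\begin{lemma}\label{lem:inj}
Different blocked overlaps have different $U$. Hence $b\le\tau(K)$.
\end{lemma}

\begin{proof}
Suppose two different blocked overlaps have the same $U$, and let $p=\delta(U)$. They are not both of type II, since an overlap of type II equals $\delta(U)$.

Suppose both are of type I, say $B\ne B^*$, with diamonds $D,D^*$. The set $G=B\cup D\cup U$ is a $6$-configuration, so by Lemma~\ref{lem:union} no diamond disjoint from $G$ shares a pair with $V(G)$. If $D^*\ne D$, then also $D^*\ne B$, because $p$ is low in $D^*$ but not in $S_B\supset B$. So $D^*$ is disjoint from $G$ and shares the pair $p$ with it, a contradiction. If $D^*=D$, then the diamond $B^*$ differs from $B$ and $D$, so it is disjoint from $G$, and it shares the pair $\delta(B^*)\subset f_{B^*}\in D$ with $G$, again a contradiction.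

Suppose one is of type I, say $B$ with diamond $D$, and the other is of type II. The latter is $p$, so $p$ is uncovered and $\mu(p)=2$. As $p$ is low in $D$ and uncovered, $p=\delta(D)$. So $U$ and $D$ are the two $2$-configurations with diagonal $p$, and $W_p=D\cup U$. But $B$ is disjoint from $W_p$ and $\delta(B)\subset f_B\in D$, so $W_p$ grows to the $6$-configuration $W_p\cup B$, although $p$ is blocked.
\end{proof}

\begin{proposition}\label{prop:large}
Inequality \eqref{eq:star} holds for every cluster $Q$ with $M\ge8$.
\end{proposition}

\begin{proof}
If $b=0$, then $R\ge2L$ by Lemma~\ref{lem:pay}. Let $b\ge1$. By Lemma~\ref{lem:diamonds}, $M=3+2(N-1)=2N+1$, so $M\ge8$ forces $N\ge4$. Diamonds contribute $0$ to $\sigma$, so $\sigma=\tau(K)-2$. By Lemmas~\ref{lem:pay} and~\ref{lem:inj},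
\[
R\ge2L-2\tau(K)=2L-4-2\sigma\ge2L-N-2\sigma .\qedhere
\]
\end{proof}

Propositions~\ref{prop:small} and~\ref{prop:large} give \eqref{eq:star} for all clusters, and this completes the proof of Theorem~\ref{thm:upper}.

\section{The construction}\label{sec:lower}

We first build a finite $3$-graph $F$ from T-configurations in which every wing is shared many times, and then pack copies of $F$ so that they use almost all pairs and create no dense set between them.

\subsection{The gadget}

The \emph{girth} of a graph is the length of its shortest cycle. By a theorem of Erd\H{o}s (1959), there are finite graphs of arbitrarily large girth and arbitrarily large average degree. Let $\Theta$ be a finite graph of girth at least $12$ without isolated vertices, with vertex set $A$ and edge set $\mathcal E$; the ratio $|\mathcal E|/|A|$ will be taken large. Let $F$ be the $3$-graph on $\{z\}\cup A\cup\{x_e,y_e:e\in\mathcal E\}$ that has, for each $e=aa'\in\mathcal E$, the three edges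
\[
x_ey_ez,\qquad x_eaa',\qquad y_eaa' .
\]
They form a T-configuration on $T_e=\{x_e,y_e,z,a,a'\}$ with wings $za,za'$. Let $P$ be the set of pairs contained in some $T_e$, and let $v=|V(F)|$. Every pair inside an edge of $F$ is in $P$. Of the ten pairs in $T_e$, all but $za,za'$ lie in no other $T_{e'}$, so
\[
|F|=3|\mathcal E|,\qquad |P|=8|\mathcal E|+|A| .
\]
Short cycles must be avoided: a triangle in $\Theta$ would give $9$ edges on $1+3+6=10$ vertices.

For a set $S$ of edges, let $\mathrm{ex}(S)=|V(S)|-|S|$ be its \emph{excess}.

\begin{lemma}\label{lem:gadget}
Let $S\subseteq F$.
\begin{itemize}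
\item[(a)] If $1\le|S|\le11$, then $\mathrm{ex}(S)\ge2$, with equality only if $3$ divides $|S|$ or $|S|\le2$.
\item[(b)] If $1\le|S|\le5$ and $I\subseteq V(S)$ contains no pair of $P$, then $\mathrm{ex}(S)\ge|I|+1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $1\le|S|\le11$. For $e\in\mathcal E$ let $S_e$ be the set of edges of $S$ among the three edges belonging to $e$. Call $e$ \emph{full} if $|S_e|=3$ and \emph{partial} if $|S_e|\in\{1,2\}$, and let $\nu$ be the number of partial $e$. Let $Z=1$ if $z\in V(S)$ and $Z=0$ otherwise. Let $\mathcal E_1$ be the set of $e=aa'$ such that $S$ contains $x_eaa'$ or $y_eaa'$. The graph formed by $\mathcal E_1$ on its set of endvertices has at most $11$ edges, so it is a forest; let $c$ be its number of components. It has $|\mathcal E_1|+c$ vertices, and these are exactly the vertices of $A$ in $V(S)$. Therefore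
\[
\mathrm{ex}(S)=Z+c+\sum_{e:\,S_e\ne\emptyset}\bigl(\mathbf 1_{e\in\mathcal E_1}+|\{x_e,y_e\}\cap V(S)|-|S_e|\bigr).
\]
The summand is $0+2-1=1$ if $S_e=\{x_ey_ez\}$, it is $1+1-1=1$ if $S_e$ is one edge through $aa'$, it is $1+2-2=1$ if $|S_e|=2$, and it is $1+2-3=0$ if $e$ is full. Hence
\[
\mathrm{ex}(S)=Z+c+\nu .
\]
Always $Z+c\ge1$, and $Z+c\ge2$ if some $e$ is full.

(a) If $\nu=0$, every $e$ with $S_e\ne\emptyset$ is full, so $\mathrm{ex}(S)\ge2$ and $3$ divides $|S|$. If $\nu=1$, then $\mathrm{ex}(S)\ge2$, and equality means $Z+c=1$; then no $e$ is full and $|S|\le2$. If $\nu\ge2$, then $\mathrm{ex}(S)\ge3$.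

(b) Assign to each vertex of $I$ some $e$ such that $V(S_e)$ contains it. These $e$ are distinct, since all pairs in $T_e$ belong to $P$. As $|S|\le5$, at most one $e$ is full. If none is full, then $\nu\ge|I|$ and $\mathrm{ex}(S)\ge1+|I|$. If one is full, then $\nu\ge|I|-1$ and $\mathrm{ex}(S)\ge2+|I|-1$.
\end{proof}

\subsection{Two tools}

For a hypergraph $\mathcal H$, let $\delta(\mathcal H)$ and $\Delta(\mathcal H)$ be the minimum and maximum number of edges through a vertex, and let $\Delta_2(\mathcal H)$ be the maximum number of edges through two distinct vertices. A \emph{matching} is a set of pairwise disjoint edges. The following theorem finds an almost perfect matching that avoids a sparse family of forbidden sets of edges, called \emph{conflicts}.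

\begin{theorem}[Glock, Joos, Kim, K\"uhn and Lichev \cite{GJKKL}]\label{thm:cfm}
For all $k,\ell\ge2$ there is $\varepsilon_0>0$ such that for all $\varepsilon\in(0,\varepsilon_0)$ there is $d_0$ such that the following holds for all $d\ge d_0$. Let $\mathcal H$ be a $k$-uniform hypergraph on $m\le\exp(d^{\varepsilon^3})$ vertices with $(1-d^{-\varepsilon})d\le\delta(\mathcal H)\le\Delta(\mathcal H)\le d$ and $\Delta_2(\mathcal H)\le d^{1-\varepsilon}$. Let $\mathcal C$ be a family of sets of edges of $\mathcal H$ such that
\begin{itemize}
\item[(C1)] $3\le|C|\le\ell$ for all $C\in\mathcal C$;
\item[(C2)] every edge of $\mathcal H$ lies in at most $\ell d^{\,j-1}$ members of $\mathcal C$ of size $j$;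
\item[(C3)] for $2\le j'<j$, any $j'$ edges of $\mathcal H$ lie together in at most $d^{\,j-j'-\varepsilon}$ members of $\mathcal C$ of size $j$.
\end{itemize}
Then $\mathcal H$ has a matching of size at least $(1-d^{-\varepsilon^3})m/k$ that contains no member of $\mathcal C$.
\end{theorem}

We also use McDiarmid's bounded differences inequality: if $Y$ is a function of independent random variables $\xi_1,\dots,\xi_t$ and changing $\xi_i$ alone changes $Y$ by at most $c_i$, then $\Pr(|Y-\mathbb EY|\ge\lambda)\le2\exp(-2\lambda^2/\sum_ic_i^2)$.

\subsection{The packing}

The natural choice is to take the pairs of $[n]=\{1,\dots,n\}$ as vertices of $\mathcal H$ and the copies of $P$ as edges. The obstacle is (C1), which allows no conflicts of size two, while two copies of $F$ with disjoint copies of $P$ can be in conflict. For instance, if $e,e'\in\mathcal E$ share a vertex, their six edges span $8$ vertices, the pair $x_ex_{e'}$ is not in $P$, and two edges of another copy with this pair as their diagonal complete $8$ edges on at most $10$ vertices. We therefore reserve a sparse random set $J$ of pairs, and require that inside each copy the pairs outside $P$ come from $J$ and the pairs in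 $P$ do not. This sacrifices a fraction $\eta$ of all pairs.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Fix $\Theta$, and hence $F$, $P$, $v$, and fix $\eta\in(0,1)$; they are specified at the end. Implicit constants depend only on $F$ and $\eta$.

\medskip\noindent\textbf{The hypergraph $\mathcal H$.} Let $J$ be a set of pairs in $[n]$. An injection $\varphi:V(F)\to[n]$ is \emph{admissible} if $\varphi(P)\cap J=\emptyset$ and all pairs in $\varphi(V(F))$ outside $\varphi(P)$ belong to $J$. Let $\mathcal H$ be the $|P|$-uniform hypergraph whose vertices are the pairs not in $J$ and whose edges are the distinct sets $K=\varphi(P)$ with $\varphi$ admissible. Regard $P$ as a graph on $V(F)$, and let $\alpha$ be the number of its automorphisms. It has no isolated vertices, so $K$ determines the vertex set $\varphi(V(F))$. Admissibility depends only on $K$ and this set, so each edge $K$ arises from exactly $\alpha$ injections, all admissible. For each $K$ fix one of them, $\varphi_K$, and let $F_K=\varphi_K(F)$.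

\medskip\noindent\textbf{Degrees.} Choose $J$ at random, including each pair independently with probability $\eta$. For a pair $uw$ let $Y_{uw}$ be the number of injections $\varphi$ with $uw\in\varphi(P)$ that satisfy the admissibility conditions at all pairs other than $uw$. If $uw\notin J$, the degree of $uw$ in $\mathcal H$ is $Y_{uw}/\alpha$. There are $2|P|$ ways to choose the preimages of $u$ and $w$, so
\[
\mathbb EY_{uw}=D:=2|P|\,(n-2)(n-3)\cdots(n-v+1)\,(1-\eta)^{|P|-1}\eta^{\binom v2-|P|},
\]
which has order of magnitude $n^{v-2}$. Changing the status of another pair $q$ affects only injections whose image contains $uw\cup q$. So $Y_{uw}$ changes by $O(n^{v-3})$ for each of the $O(n)$ pairs $q$ meeting $uw$, and by $O(n^{v-4})$ for each of the $O(n^2)$ other pairs. The sum of the squares is $O(n^{2v-5})$, and McDiarmid's inequality with $\lambda=n^{v-2-1/3}$ gives $\Pr(|Y_{uw}-D|\ge\lambda)\le2\exp(-\Omega(n^{1/3}))$. The same inequality with all $c_i=1$ shows that $|J|$ deviates from $\eta\binom n2$ by more than $n^{3/2}$ with probability at most $2\exp(-\Omega(n))$. By a union bound, for large $n$ there is $J$ such that all degrees in $\mathcal H$ lie within $\lambda/\alpha$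 of $D/\alpha$, and $\mathcal H$ has $m=(1-\eta+o(1))\binom n2$ vertices. Fix such a $J$ and let $d=\Delta(\mathcal H)$. Then $d$ has order of magnitude $n^{v-2}$ and $\delta(\mathcal H)\ge(1-O(n^{-1/3}))d$. Two distinct pairs span at least three vertices, so $\Delta_2(\mathcal H)=O(n^{v-3})$. If $\varepsilon>0$ is fixed with $\varepsilon(v-2)<1/3$, then $d^{\varepsilon}=o(n^{1/3})$, and $m\le n^2\le\exp(d^{\varepsilon^3})$ for large $n$; so all conditions on $\mathcal H$ in Theorem~\ref{thm:cfm} hold for large $n$.

\medskip\noindent\textbf{Overlaps of two copies.} Let $K_1,K_2$ be disjoint edges of $\mathcal H$. Then $V(F_{K_1})\cap V(F_{K_2})$ contains no pair of $K_1$: such a pair is not in $J$, so by admissibility of $\varphi_{K_2}$ it would belong to $K_2$. Also $F_{K_1}$ and $F_{K_2}$ have no common edge, since the pairs inside an edge of $F_K$ belong to $K$.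

\medskip\noindent\textbf{Conflicts.} Call a set $\{K_1,\dots,K_j\}$ of $j\ge2$ pairwise disjoint edges of $\mathcal H$ \emph{bad} if there are nonempty sets $S_i\subseteq F_{K_i}$ with $s=\sum_i|S_i|\le11$ and $|V(\bigcup_iS_i)|\le s+2$. Let $\mathcal C$ be the family of inclusion-minimal bad sets. We forbid all sizes $s\le11$, not only those named in the theorem, because minimality then yields the extra vertex needed in (C3). Write $s_i=|S_i|$; Lemma~\ref{lem:gadget}(a) gives $|V(S_i)|\ge s_i+2$.

\emph{Condition} (C1). A bad set has $j\le s\le11$ members. Suppose $j=2$ and $s_1\le s_2$, so that $s_1\le5$. The set $I=V(S_1)\cap V(S_2)$ contains no pair of $K_1$, so both parts of Lemma~\ref{lem:gadget} give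
\[
|V(S_1\cup S_2)|-s=\mathrm{ex}(S_1)+\mathrm{ex}(S_2)-|I|\ge(|I|+1)+2-|I|=3,
\]
a contradiction. So $3\le j\le11$.

\emph{Condition} (C2). Fix $K_1$ and consider a conflict $\{K_1,\dots,K_j\}$ with sets $S_i$. A vertex of $\bigcup_iV(F_{K_i})$ outside $V(F_{K_1})$ lies in $V(\bigcup_iS_i)\setminus V(S_1)$ or in $V(F_{K_i})\setminus V(S_i)$ for some $i\ge2$. The number of such vertices is at most
\[
(s+2)-(s_1+2)+\sum_{i\ge2}(v-2-s_i)=(j-1)(v-2).
\]
There are $O(n^{(j-1)(v-2)})$ ways to choose them, and then $K_2,\dots,K_j$ are sets of pairs in a known set of at most $11v$ vertices, so there are $O(1)$ possibilities. Hence $K_1$ lies in $O(d^{\,j-1})$ conflicts of size $j$. Choose $\ell\ge11$ larger than the implicit constants for $3\le j\le11$, and then choose $\varepsilon<\varepsilon_0(|P|,\ell)$ with $\varepsilon(v-2)<1/3$.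

\emph{Condition} (C3). Let $2\le j'<j$, fix $K_1,\dots,K_{j'}$, and consider a conflict $\{K_1,\dots,K_j\}$ with sets $S_i$. By minimality $\{K_1,\dots,K_{j'}\}$ is not bad, so $S'=\bigcup_{i\le j'}S_i$ spans at least $s'+3$ vertices, where $s'=|S'|$. As before, the number of vertices of $\bigcup_iV(F_{K_i})$ outside $\bigcup_{i\le j'}V(F_{K_i})$ is at most
\[
(s+2)-(s'+3)+\sum_{i>j'}(v-2-s_i)=(j-j')(v-2)-1 .
\]
So there are $O(n^{(j-j')(v-2)-1})=O(d^{\,j-j'}/n)$ such conflicts, which is at most $d^{\,j-j'-\varepsilon}$ for large $n$.

\medskip\noindent\textbf{The $3$-graph.} Theorem~\ref{thm:cfm} gives a matching $\mathcal M$ in $\mathcal H$ of size at least $(1-o(1))m/|P|$ that contains no conflict. Every bad set contains a minimal one, so $\mathcal M$ contains no bad set. Let $H=\bigcup_{K\in\mathcal M}F_K$, an edge-disjoint union, and let $S\subseteq H$ have $s$ edges, $1\le s\le11$. If $S$ meets at least two of the $F_K$, then $|V(S)|\ge s+3$, since the corresponding subset of $\mathcal M$ is not bad. If $S$ lies in one $F_K$, Lemma~\ref{lem:gadget}(a) gives $|V(S)|\ge s+2$, and $|V(S)|\ge s+3$ for $s\in\{4,5,7,8,10,11\}$. Finally,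
\[
|H|=3|\mathcal E|\,|\mathcal M|\ge(1-o(1))\,\frac{3|\mathcal E|}{8|\mathcal E|+|A|}\,(1-\eta)\,\frac{n^2}2 .
\]
Given $\gamma>0$, choose $\Theta$ with $|\mathcal E|/|A|$ so large (deleting isolated vertices only increases this ratio) and $\eta$ so small that $\frac{3(1-\eta)}{2(8+|A|/|\mathcal E|)}>\frac3{16}-\gamma$. Then $|H|\ge(\frac3{16}-\gamma)n^2$ for all large $n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJKKL}
Glock, Joos, Kim, K\"uhn, Lichev,
\emph{Conflict-free hypergraph matchings},
J. London Math. Soc. 109 (2024).

\bibitem{PS}
Oleg Pikhurko, Shumin Sun,
\emph{On the quadratic 8-edge case of the Brown-Erd\H{o}s-S\'os problem},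
arXiv:2506.01739 (2025).

\end{thebibliography}
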